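# Normal closures of right Engel elements: bounding the class away from finitely many primes

## 1. Right Engel elements, normal closures, central depth

We write $u^v=v^{-1}uv$ throughout.

**Definition 1 (iterated commutators).** For elements of a group, $[a,b]=a^{-1}b^{-1}ab$, $[a,_0b]=a$, and $[a,_nb]=[[a,_{n-1}b],b]$ for $n>0$. Longer commutators are left-normed: $[a,b,c]=[[a,b],c]$. For subgroups, $[A,_0G]=A$ and $[A,_iG]=[[A,_{i-1}G],G]$.

We use constantly $u^v=u[u,v]$ and
$$[u,vw]=[u,w][u,v]^w,\qquad [uv,w]=[u,w]^v[v,w]. \tag{1}$$

**Example.** In $S_3$ let $x$ be a 3-cycle and $t$ a transposition. Then $x^t=x^{-1}$, so $[x,t]=x^{-1}x^t=x^{-2}=x$. Hence $[x,_nt]=x\ne1$ for every $n$.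

**Definition 2 (right $n$-Engel elements).** An element $x\in G$ is right $n$-Engel if $[x,_ng]=1$ for all $g\in G$. The set of all of them is $R_n(G)$. A right Engel element is one such that for each $g\in G$ some $[x,_mg]$ is trivial.

Clearly $R_m(G)\subseteq R_n(G)$ for $m\le n$. The set $R_n(G)$ is closed under conjugation, since $[x^h,_ng]=[x,_ng^{h^{-1}}]^h$. The property passes to subgroups containing $x$ and to images of $x$ in quotients.

**Example.** The 3-cycle above is not right $n$-Engel for any $n$. In a nilpotent group of class at most $n$, every element is right $n$-Engel.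

**Definition 3 (upper central series).** $Z_0(G)=1$, and $Z_{k+1}(G)/Z_k(G)$ is the center of $G/Z_k(G)$.

Unwinding this, $x\in Z_s(G)$ if and only if $[x,g_1,\dots,g_s]=1$ for all $g_1,\dots,g_s\in G$. For $H\trianglelefteq G$, we have $H\le Z_s(G)$ if and only if $[H,_sG]=1$. In particular $Z_n(G)\subseteq R_n(G)$. The next example shows how badly the converse fails, and it will return at the end.

**Example (group-ring extensions).** Let $Q$ be a finite group and let $A=\mathbb F_p[Q]$ be the regular right module, written additively. Form $W=A\rtimes Q$, so that $\mu^q=\mu q$. Let $\mu,\alpha\in A$ and $q,q'\in Q$. As $A$ is abelian, $[\mu,\alpha q]=[\mu,q][\mu,\alpha]^q=[\mu,q]$. Computing also $[q',\alpha]=(-\alpha)^{q'}+\alpha$, we get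
$$[\mu,\alpha q]=\mu(q-1),\qquad [q',\alpha]=-\alpha(q'-1). \tag{2}$$
Now let $Q=\langle b_1\rangle\times\dots\times\langle b_r\rangle$ be elementary abelian of exponent $p$, and let $x=1\in\mathbb F_p[Q]$. For $g=\alpha b$ with $b\in Q$, (2) gives $[x,_pg]=(b-1)^p=b^p-1=0$. So $x\in R_p(W)$. On the other hand, commuting $x$ successively $p-1$ times with each $b_i$ gives $\prod_i(b_i-1)^{p-1}$. This is not zero, because $\mathbb F_p[Q]\cong\mathbb F_p[\epsilon_1,\dots,\epsilon_r]/(\epsilon_1^p,\dots,\epsilon_r^p)$ via $\epsilon_i=b_i-1$. So $x\in R_p(W)$ but $x\notin Z_{r(p-1)}(W)$, with $r$ arbitrary.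

**Definition 4 (normal closure).** $\langle x\rangle^G$ is the subgroup generated by all conjugates $x^g$, $g\in G$.

**Example.** In $S_3$ the normal closure of a 3-cycle is $A_3$, and that of a transposition is $S_3$, which is not nilpotent. In the previous example with $x=1\in\mathbb F_p[Q]$, the conjugates of $x$ include all $q\in Q\subseteq A$, so $\langle x\rangle^W=A$. It is abelian, although $x$ lies arbitrarily deep in the upper central series. Thus "bounded class of $\langle x\rangle^G$" and "$x\in Z_s(G)$ with $s$ bounded" are different demands. The second implies the first.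

**Definition 5 ($\pi$-elements).** For a set of primes $\pi$, let $\pi'$ be the set of primes not in $\pi$. A $\pi$-element is an element of finite order all of whose prime divisors lie in $\pi$. A $\pi$-group is a group consisting of $\pi$-elements. Similarly for $\pi'$.

**Example.** For $\pi=\{2,3\}$ an element of order $35$ is a $\pi'$-element, and an element of order $10$ is neither a $\pi$-element nor a $\pi'$-element.

We recall that in a nilpotent group the elements of finite order form a subgroup, which is the direct product of its $p$-components. Hence a nilpotent group generated by $\pi'$-elements is a $\pi'$-group.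

## 2. Lie rings and the linearized Engel identity

A Lie ring is an abelian group with a biadditive bracket satisfying $[u,u]=0$ and the Jacobi identity. Brackets are left-normed.

**Definition 6 (the expression $E_m$).** In a Lie ring put
$$E_m(u_0;u_1,\dots,u_m)=\sum_{\sigma\in S_m}[u_0,u_{\sigma(1)},\dots,u_{\sigma(m)}]. \tag{3}$$
A Lie ring "satisfies $E_m=0$" if this vanishes for all $u_0,\dots,u_m$.

The expression is additive in each variable, and $E_m(u;v,\dots,v)=m!\,[u,_mv]$.

**Example.** $E_1=0$ says that the ring is abelian. Suppose $E_2=0$, that is, $[u,v,w]=-[u,w,v]$. Since also $[u,v,w]=-[v,u,w]$, the expression $[u,v,w]$ changes sign under each transposition of neighbors, so it is unchanged by cyclic shifts. The Jacobi identity $[u,v,w]+[v,w,u]+[w,u,v]=0$ now reads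
$$3[u,v,w]=0.$$
So a Lie ring with $E_2=0$ is nilpotent of class at most $2$ up to torsion dividing $3$.

**Definition 7 (associated Lie ring).** Write $G_j=\gamma_j(G)$ for the lower central series. The associated Lie ring of $G$ is $\bigoplus_jG_j/G_{j+1}$, with bracket $[gG_{i+1},hG_{j+1}]=[g,h]G_{i+j+1}$ on homogeneous elements.

This is the standard construction. The ring is generated by its degree-one part, and its degree-$i$ part is additively generated by the elements $[v_1,\dots,v_i]$ with all $v_j$ of degree one.

**Definition 8 (series of $H$ relative to $G$).** For $H\trianglelefteq G$ put $H_1=H$ and $H_{i+1}=[H_i,G]$, so $H_{i+1}=[H,_iG]$.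

For $H=G$ this is the lower central series.

**Example.** Let $G=\mathbb F_2[C_2]\rtimes C_2$, a group of order $8$, and $H=\mathbb F_2[C_2]$ with $C_2=\langle b\rangle$. Then $H_2=H(b-1)=\{0,1+b\}$ and $H_3=H(b-1)^2=0$, while $\gamma_2(H)=1$. The associated Lie ring of $G$ has degree-one part of order $4$ and degree-two part of order $2$.

## 3. Can finitely many primes be excluded so that the class is bounded?

By definition $R_1(G)=Z(G)$. For every group $G$ and every $x\in R_3(G)$ the normal closure $\langle x\rangle^G$ is nilpotent of class at most $3$ (Newell). On the other hand, the normal closure of an element in a $5$-Engel group need not be nilpotent (Gupta and Levin). So one restricts both the groups and the elements. The following question is from A. Abdollahi, H. Khosravi, "On the right and left 4-Engel elements", arXiv:0903.0691 (2009).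

**Question.** Let $n$ be a positive integer. Is there a finite set of primes $\pi_n$ depending only on $n$, and a function $f:\mathbb N\to\mathbb N$, such that the nilpotency class of $\langle x\rangle^G$ is at most $f(n)$ for any $\pi_n'$-element $x\in R_n(G)$ and any nilpotent or finite group $G$?

Finiteness of $\pi_n$ matters: if $\pi_n$ were the set of all primes, only $x=1$ would be left. In plain words: for an element of a nilpotent or finite group, does a right $n$-Engel condition bound the class of its normal closure, once the order of the element avoids finitely many primes chosen in advance?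

The answer is yes. The constants come from the following proposition, proved in Section 5. We have just seen it by hand for $m=2$, with $c=2$ and $N=3$.

**Proposition 1.** For each $m\ge1$ there are integers $c(m),N(m)\ge1$ such that every Lie ring satisfying $E_m=0$ satisfies $N(m)[u_1,\dots,u_{c(m)+1}]=0$.

Fix such $c(m),N(m)$ and let $\pi(m)$ be the finite set of primes dividing $N(m)$.

**Theorem A.** Let $\pi_n=\pi(n)$ and $f(n)=c(n)$. If $G$ is nilpotent or finite and $x\in R_n(G)$ is a $\pi_n'$-element, then $\langle x\rangle^G$ is nilpotent of class at most $f(n)$.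

**Theorem B.** Let $s=c(2n)$ and $\pi=\pi(2n)$.

1. If $G$ is any group and $x\in R_n(G)\cap Z_k(G)$ for some finite $k$, then $[\langle x\rangle^G,_sG]$ is a $\pi$-group of finite exponent. Hence if $\langle x\rangle^G$ has no nontrivial $\pi$-elements (for example if $x$ is a $\pi'$-element, or if $G$ is torsion-free), then $x\in Z_s(G)$.
2. If $x\in R_n(G)$ is a $\pi'$-element and $G$ is nilpotent, or finite, or has the maximal condition on subgroups, or more generally lies in the smallest class containing these groups and closed under taking groups locally or residually in the class, then $x\in Z_s(G)$. In particular $\langle x\rangle^G\le Z_s(G)$ has class at most $s$.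

**Theorem C.**

1. If $n\ge5$ and $\pi_n,f$ are as in the Question, then $\pi_n$ contains every prime $p\le n-2$.
2. If $\pi$ and $s$ are such that every $\pi'$-element of $R_n(G)$ lies in $Z_s(G)$ for all finite $p$-groups $G$ and all primes $p$, then $\pi$ contains every prime $p\le n$.

For $n\le3$, Newell's theorem permits $\pi_n=\emptyset$ and $f(n)=3$ in the Question.

Besides textbook facts, two results are quoted.

* (Zelmanov, *Engel Lie algebras*, Dokl. Akad. Nauk SSSR 292 (1987); Sib. Math. J. 29 (1988)) A Lie algebra over a field of characteristic $0$ satisfying $[u,_mv]=0$ for some fixed $m$ is nilpotent. No finite generation is assumed.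
* (Baer; Robinson, *A Course in the Theory of Groups*, 12.3.7) If $G$ satisfies the maximal condition on subgroups, in particular if $G$ is finite, then every right Engel element of $G$ lies in $Z_k(G)$ for some finite $k$.

## 4. The cases $n=1$ and $n=2$ by hand

For $n=1$ we have $x\in Z(G)$, so $\langle x\rangle^G=\langle x\rangle$ is abelian.

Let $n=2$, so $[x,g]$ commutes with $g$ for every $g\in G$. Apply this to $gx$ in place of $g$. By (1), $[x,gx]=[x,x][x,g]^x=[x,g]^x$, so $[x,g]^x$ commutes with $gx$. Conjugating by $x^{-1}$, we find that $[x,g]$ commutes with $x(gx)x^{-1}=xg$. It also commutes with $g$, hence with $x$. Therefore $x$ commutes with $x[x,g]=x^g$ for every $g$. Since $[x^a,x^b]=[x,x^{ba^{-1}}]^a$, all conjugates of $x$ commute with each other, and $\langle x\rangle^G$ is abelian. No primes are excluded and $G$ is arbitrary.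

The central depth behaves differently already here: with $p=2$, the group-ring example of Section 1 has $x\in R_2(W)$ of order $2$ with $x\notin Z_r(W)$, $r$ arbitrary. We return to this in Section 9.

For general $n$ we need a machine in place of a clever substitution. The natural machine is the associated Lie ring.

## 5. Nothing survives over $\mathbb Q$: a universal torsion coefficient

Here is the first approach one would try. Let $H=\langle x\rangle^G$ and let $L$ be the associated Lie ring of $H$. Turn the Engel condition on $x$ into an Engel identity on $L$, pass to the $\mathbb Q$-algebra $L\otimes\mathbb Q$, and quote Zelmanov's theorem.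

If $G$ is finite, this proves nothing: every $L_i=\gamma_i(H)/\gamma_{i+1}(H)$ is finite, so $L\otimes\mathbb Q=0$. Moreover, the theorem bounds the class of one algebra at a time, and we need one bound for all $G$ and $x$.

The way out is to use $\mathbb Q$ only on the universal Lie ring with the identity. The nilpotency there can be pulled back to an integral statement with a fixed denominator, and the integral statement can be specialized to torsion Lie rings.

**Proof of Proposition 1.** Let $\Lambda$ be the free Lie ring on $x_1,x_2,\dots$, and let $T$ be the ideal generated by all values of $E_m$ on $\Lambda$. So $\Lambda/T$ satisfies $E_m=0$. Every element of $(\Lambda/T)\otimes\mathbb Q$ is a $\mathbb Q$-linear combination of images of elements of $\Lambda/T$. As $E_m$ is multilinear, $E_m=0$ holds in $(\Lambda/T)\otimes\mathbb Q$. Putting $u_1=\dots=u_m=v$ gives $m!\,[u,_mv]=0$, hence $[u,_mv]=0$. By Zelmanov's theorem this algebra is nilpotent. Let $c(m)\ge1$ be an upper bound for its class.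

Then $[x_1,\dots,x_{c(m)+1}]+T$ maps to $0$ in $(\Lambda/T)\otimes\mathbb Q$. The kernel of $\Lambda/T\to(\Lambda/T)\otimes\mathbb Q$ is the torsion subgroup, so there is $N(m)\ge1$ with
$$N(m)[x_1,\dots,x_{c(m)+1}]\in T.$$
Now let $P$ be a Lie ring with $E_m=0$ and $u_1,\dots,u_{c(m)+1}\in P$. There is a homomorphism $\Lambda\to P$ with $x_i\mapsto u_i$ for $i\le c(m)+1$. It sends values of $E_m$ to values of $E_m$, hence kills $T$. So $N(m)[u_1,\dots,u_{c(m)+1}]=0$. $\square$

It remains to obtain the identity $E_n=0$ itself from the group condition.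

## 6. Commutators of $H_i$ with $G_j$, and weights of commutators

Let $H\trianglelefteq G$, with $H_i$ and $G_j$ as in Definitions 7 and 8. All these subgroups are normal in $G$, and $H_{i+1}\le H_i\le G_i$. We claim
$$[H_i,G_j]\le H_{i+j}. \tag{4}$$
For $j=1$ this is the definition. If it holds for $j$ and all $i$, the three subgroup lemma gives
$$[H_i,G_{j+1}]=[H_i,[G_j,G]]\le[[H_i,G],G_j]\,[[H_i,G_j],G]\le[H_{i+1},G_j]\,[H_{i+j},G]\le H_{i+j+1}.$$
Consequently $[H_i,H_j]\le[H_i,G_j]\le H_{i+j}$, and $H_i/H_{i+1}$ is abelian, and is in fact central in $G/H_{i+1}$.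

**Weights.** Let $F$ be free on $x,y_1,\dots,y_n$, and let $\varphi:F\to G$ be a homomorphism with $\varphi(x)\in H$ and $\varphi(y_i)\in G_{d_i}$, $d_i\ge1$. Let $c$ be a bracketed commutator in the generators in which $x,y_1,\dots,y_n$ occur $\mu,\mu_1,\dots,\mu_n$ times. Put $\omega(c)=\mu+\sum_i\mu_id_i$. Then
$$\varphi(c)\in H_{\omega(c)}\ \text{ if }\mu\ge1,\qquad\varphi(c)\in G_{\omega(c)}\ \text{ if }\mu=0. \tag{5}$$
This is clear for generators. If $c=[c',c'']$, then $\omega(c)=\omega(c')+\omega(c'')$, and we argue by induction. If $x$ occurs in neither $c'$ nor $c''$, use $[G_i,G_j]\le G_{i+j}$. If $x$ occurs in exactly one of them, use (4) together with $[G_j,H_i]=[H_i,G_j]$. If it occurs in both, use $[H_i,H_j]\le H_{i+j}$.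

## 7. Extracting the multilinear part of the Engel relation

**Lemma 2.** Let $H\trianglelefteq G$ with $H_k=1$ for some $k$, let $x\in H$ satisfy $[x,_ng]=1$ for all $g\in G$, and let $b_i\in G_{d_i}$ ($1\le i\le n$, $d_i\ge1$). Then, with $d=d_1+\dots+d_n$,
$$\prod_{\sigma\in S_n}[x,b_{\sigma(1)},\dots,b_{\sigma(n)}]\in H_{d+2}.$$

By (4) all factors lie in $H_{d+1}$, and $H_{d+1}/H_{d+2}$ is abelian, so the order of the factors does not matter.

**Why a direct expansion gets stuck.** One would put $g=b_1\cdots b_n$ into $[x,_ng]=1$ and read off the leading term. Take $n=2$, $b_1\in G_1$, $b_2\in G_5$. Modulo $H_4$, the relation $[x,b_1b_2,b_1b_2]=1$ only says $[x,b_1,b_1]\in H_4$, which we knew from $g=b_1$. The terms we want, $[x,b_1,b_2]$ and $[x,b_2,b_1]$, lie in $H_7$. To see them we must know that everything between weights $3$ and $6$ cancels exactly.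

The remedy is to cancel inside a free group, before any weights are assigned. For $n=2$, take the word
$$v=[x,y_1,y_1]^{-1}[x,y_2,y_2]^{-1}[x,y_1y_2,y_1y_2].$$
It is a product of Engel relators, so it maps to $1$ in $G$. It becomes trivial in $F$ when $x$, or $y_1$, or $y_2$ is replaced by $1$. So only terms involving all three letters are left.

There are two further traps. It is not enough to know $v$ modulo $\gamma_{n+2}(F)$: the commutator $[x,y_1,y_1,y_1]\in\gamma_4(F)$ is guaranteed only to land in $H_4$, not in $H_{d+2}=H_8$. We need that every commutator in the error term involves every generator. Also, expanding the error in basic commutators leaves a tail in a high $\gamma_{N+1}(F)$. It maps into $\gamma_{N+1}(G)$, which need not be trivial, since only $H_k=1$ is assumed. The tail needs its own argument.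

**Tools in the free group $F$ on $z_1,\dots,z_r$.**

* (Magnus–Witt) $F$ embeds in the power series ring $\mathbb Z\langle\langle Z_1,\dots,Z_r\rangle\rangle$ in noncommuting variables by $z_i\mapsto1+Z_i$, and $f\in\gamma_m(F)$ if and only if $f-1$ has no terms of degree $<m$.
* (M. Hall, *The Theory of Groups*, Thm 11.2.4) For each $N$, every element of $F$ is uniquely $c_1^{e_1}\cdots c_q^{e_q}$ modulo $\gamma_{N+1}(F)$, where $c_1,\dots,c_q$ are the basic commutators of weight $\le N$ in order.

For the first, note the rule for leading terms. If $f=1+f_m+\cdots$ and $h=1+h_l+\cdots$, where dots denote terms of higher degree, then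
$$[f,h]-1=f^{-1}h^{-1}(fh-hf)=f^{-1}h^{-1}\big((f-1)(h-1)-(h-1)(f-1)\big),$$
so $[f,h]=1+(f_mh_l-h_lf_m)+\cdots$. For instance $[x,y]=1+(XY-YX)+\cdots$.

For the second, recall the definition. Basic commutators of weight $1$ are the generators in a fixed order. Those of weight $w$ are the $[c,c']$ with $c,c'$ basic of total weight $w$ and $c>c'$, and such that $c'\ge b$ whenever $c=[a,b]$. They are placed after all those of smaller weight, in any order among themselves. On two generators $z_1<z_2$, the list up to weight $3$ is $z_1$, $z_2$, $[z_2,z_1]$, $[z_2,z_1,z_1]$, $[z_2,z_1,z_2]$. Since the conditions on $[c,c']$ only compare constituents of it, the basic commutators not involving a given generator $z$ are precisely the basic commutators on the other generators, in the induced order.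

**Proof of Lemma 2.** Let $F$ be free on $x,y_1,\dots,y_n$ (we use $x$ also for the free generator), and let $\varphi:F\to G$ send $x\mapsto x$, $y_i\mapsto b_i$. For a generator $z$ let $\delta_z$ be the endomorphism of $F$ with $z\mapsto1$ that fixes the other generators. These endomorphisms commute and are idempotent. Write $\delta_i=\delta_{y_i}$ and $\delta_S=\prod_{i\in S}\delta_i$. In the Magnus embedding $x\mapsto1+X$, $y_i\mapsto1+Y_i$, the map $\delta_z$ is the substitution $Z=0$. So $\delta_z(f)=1$ if and only if every monomial of $f-1$ involves $Z$.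

**Step 1: a word that dies in $G$ and involves every generator.** Let $g=y_1\cdots y_n$, $w=[x,_ng]$, and
$$w^{(0)}=w,\qquad w^{(i)}=\delta_i(w^{(i-1)})^{-1}w^{(i-1)},\qquad v=w^{(n)}.$$
As $\delta_i$ is idempotent, $\delta_i(w^{(i)})=1$. For $j<i$, since $\delta_j$ and $\delta_i$ commute, $\delta_j(w^{(i-1)})=1$ implies $\delta_j(w^{(i)})=1$. By induction $\delta_j(w^{(i)})=1$ for all $j\le i$, so $\delta_i(v)=1$ for $i=1,\dots,n$. Also $\delta_x(w)=[1,_ng]=1$, hence $\delta_x(v)=1$.

By induction on $i$, $w^{(i)}$ is a product of factors $\delta_S(w)^{\pm1}$ with $S\subseteq\{1,\dots,i\}$, in which $S=\emptyset$ occurs exactly once, with exponent $+1$. So this holds for $v$. Finally $\varphi(\delta_S(w))=[x,_n\prod_{i\notin S}b_i]=1$ by the Engel hypothesis. Hence $\varphi(v)=1$.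

**Step 2: the leading term of $v$ is the multilinear part of $w-1$.** Every monomial of $v-1$ involves all of $X,Y_1,\dots,Y_n$. So $v\in\gamma_{n+1}(F)$, and the degree $n+1$ part of $v-1$ is its multilinear part, meaning the part in which each letter occurs exactly once. Since $\delta_x$ kills each $\delta_S(w)$, each factor of $v$ has the form $1+\rho$ with all monomials of $\rho$ involving $X$. Products of two or more such $\rho$'s involve $X$ at least twice and have no multilinear part. So the multilinear part of $v-1$ is the sum of those of its factors. If $S\ne\emptyset$, then $Y_i$ with $i\in S$ does not occur in $\delta_S(w)^{\pm1}$, so there is no multilinear part. Only the single factor $w$ contributes.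

**Step 3: computing it.** Let $J$ be the ideal of series all of whose monomials involve $X$ at least twice, and put $\Gamma=g-1$. If $h=1+\rho$ with all monomials of $\rho$ involving $X$, then $h^{-1}\equiv1-\rho$ modulo $J$, and
$$[h,g]=h^{-1}g^{-1}hg\equiv(1-\rho)(1+g^{-1}\rho g)\equiv1+g^{-1}\rho g-\rho=1+\theta(\rho),$$
$$\theta(\rho)=g^{-1}(\rho g-g\rho)=g^{-1}(\rho\Gamma-\Gamma\rho). \tag{6}$$
The additive map $\theta$ sends $J$ into $J$, and all monomials of $[h,g]-1$ again involve $X$. Starting from $x=1+X$ and iterating $n$ times, $w-1\equiv\theta^n(X)$ modulo $J$. Elements of $J$ have no multilinear part. Since $\Gamma=\sum_iY_i+(\text{higher terms})$ and $g^{-1}=1+(\text{higher terms})$, each $\theta$ raises the degree in the $Y$'s by at least $1$. The part of $\theta^n(X)$ of $Y$-degree $n$ is therefore $[X,_n\sum_iY_i]$, with $[A,B]=AB-BA$. Its multilinear part is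
$$\sum_{\sigma\in S_n}[X,Y_{\sigma(1)},\dots,Y_{\sigma(n)}].$$
Put $w_\sigma=[x,y_{\sigma(1)},\dots,y_{\sigma(n)}]$. By the rule for leading terms, $w_\sigma=1+[X,Y_{\sigma(1)},\dots,Y_{\sigma(n)}]+\cdots$. So $v$ and $\prod_\sigma w_\sigma$ agree up to degree $n+1$. Hence
$$u:=v\Big(\prod_{\sigma}w_\sigma\Big)^{-1}\in\gamma_{n+2}(F),\qquad\delta_z(u)=1\text{ for every generator }z.$$
The second statement holds since $\delta_z(v)=1$ and each $w_\sigma$ involves every generator.

**Step 4: the error $u$ consists of commutators of weight at least $d+2$.** Let $N\ge\max(n+2,k)$ and write $u=c_1^{e_1}\cdots c_q^{e_q}t$, with $c_j$ the basic commutators of weight $\le N$ and $t\in\gamma_{N+1}(F)$. Since $u\in\gamma_{n+2}(F)$, uniqueness modulo $\gamma_{n+2}(F)$ gives $e_j=0$ whenever $c_j$ has weight at most $n+1$.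

Let $z$ be a generator. Then $\delta_z$ fixes the $c_j$ not involving $z$, kills the others, and sends $t$ into the $(N+1)$-st lower central term of the free group on the remaining generators. So $1=\delta_z(u)$ is, modulo that term, the product of the $c_j^{e_j}$ with $c_j$ not involving $z$. These $c_j$ are the basic commutators on the remaining generators, in order. By uniqueness there, $e_j=0$ whenever $c_j$ does not involve $z$.

Hence each $c_j$ with $e_j\ne0$ has multiplicities $\mu,\mu_1,\dots,\mu_n\ge1$ with $\mu+\sum\mu_i\ge n+2$. Some multiplicity is at least $2$, and as all $d_i\ge1$, $\omega(c_j)\ge(1+d)+1$. By (5), $\varphi(c_j)\in H_{d+2}$.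

**Step 5: the tail $t$ maps to $1$.** Let $K=\ker\delta_x$, the normal closure of $x$ in $F$, let $Y=\langle y_1,\dots,y_n\rangle$, so $F=K\rtimes Y$, and put $K_m=[K,_{m-1}F]$. We claim
$$\gamma_m(F)=K_m\gamma_m(Y)\qquad(m\ge1).$$
For $m=1$ this is $F=KY$. Assume it for $m$ and work modulo $K_{m+1}$. There $K_m$ is central, and $\gamma_m(Y)$ centralizes $K$, since $[K,\gamma_m(F)]\le K_{m+1}$ by (4) for $K\trianglelefteq F$. So for $a\in K_m$, $b\in\gamma_m(Y)$, $h\in K$, $y\in Y$,
$$[ab,hy]\equiv[b,hy]=[b,y][b,h]^y\equiv[b,y].$$
Thus $\gamma_{m+1}(F)\le K_{m+1}\gamma_{m+1}(Y)$. The reverse inclusion is clear.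

Since $K_m\le K$ and $K\cap Y=1$, the modular law gives $K\cap\gamma_m(F)=K_m(K\cap\gamma_m(Y))=K_m$. Now $u\in K$ because $\delta_x(u)=1$, and the $c_j$ with $e_j\ne0$ involve $x$, so they lie in $K$. Hence $t\in K\cap\gamma_{N+1}(F)=K_{N+1}$. As $\varphi(K)\le H$ and $N\ge k$, we get $\varphi(t)\in[H,_NG]=H_{N+1}=1$.

**Step 6: conclusion.** Steps 4 and 5 give $\varphi(u)\in H_{d+2}$. Since $\varphi(v)=1$, $\prod_\sigma[x,b_{\sigma(1)},\dots,b_{\sigma(n)}]=\varphi(u)^{-1}\in H_{d+2}$. $\square$

## 8. The class of the normal closure: proof of Theorem A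

**Step 1: $H=\langle x\rangle^G$ is a nilpotent $\pi_n'$-group.** In both cases $x\in Z_k(G)$ for some finite $k$: trivially if $G$ is nilpotent, by Baer's theorem if $G$ is finite. So $H\le Z_k(G)$ is nilpotent. It is generated by conjugates of the $\pi_n'$-element $x$, hence it is a $\pi_n'$-group by the fact recalled in Section 1.

**Step 2: $E_n(a;b_1,\dots,b_n)=0$ for the generators $a$.** Let $L=\bigoplus_{i\ge1}L_i$, $L_i=\gamma_i(H)/\gamma_{i+1}(H)$, be the associated Lie ring of $H$. It is generated by $L_1$, which is additively generated by the elements $a=x^g\gamma_2(H)$, $g\in G$. Each $x^g$ lies in $R_n(G)$, so $[x^g,_nh]=1$ for all $h\in H$. Apply Lemma 2 to the group $H$, its normal subgroup $H$, and the element $x^g$. The filtration is then $\gamma_i(H)$, and it reaches $1$ because $H$ is nilpotent. We obtain $E_n(a;b_1,\dots,b_n)=0$ for homogeneous $b_i\in L$, hence for all $b_i\in L$ by multilinearity.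

**Step 3: the identity spreads to all of $L$.** Let
$$R=\{a\in L:\ E_n(a;b_1,\dots,b_n)=0\ \text{ for all } b_i\in L\}.$$
This is an additive subgroup, so Step 2 gives $L_1\subseteq R$. For $c\in L$ the map $u\mapsto[u,c]$ is a derivation, so
$$[E_n(a;b_1,\dots,b_n),c]=E_n([a,c];b_1,\dots,b_n)+\sum_{i=1}^nE_n(a;b_1,\dots,[b_i,c],\dots,b_n).$$
If $a\in R$, the left side and the last sum vanish, so $[a,c]\in R$. Thus $R$ is an ideal containing the generating set $L_1$. Hence $R=L$, and $L$ satisfies $E_n=0$.

**Step 4: Proposition 1 leaves only $\pi_n$-torsion.** By Proposition 1, $N(n)[u_1,\dots,u_{c(n)+1}]=0$ in $L$. Let $i\ge c(n)+1$. The group $L_i$ is additively generated by elements $[v_1,\dots,v_i]$ with $v_j\in L_1$. These have the form $[u_1,\dots,u_{c(n)+1}]$ with $u_1=[v_1,\dots,v_{i-c(n)}]$ and the remaining $u$'s equal to $v_{i-c(n)+1},\dots,v_i$. So $\gamma_i(H)/\gamma_{i+1}(H)$ has exponent dividing $N(n)$ for all $i\ge c(n)+1$. As $H$ is nilpotent, $\gamma_{c(n)+1}(H)$ has a finite series with such factors and is a $\pi_n$-group. By Step 1 it is also a $\pi_n'$-group,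 so it is trivial. $\square$

## 9. From class to central depth: proof of Theorem B

Now the relevant series is $H_i=[H,_{i-1}G]$, and all of $G$ acts. One cannot repeat Section 8 with the associated Lie ring $\mathcal L$ of $G$, because $\mathcal L$ need not satisfy any Engel identity of bounded length. If $G=\langle x\rangle\times K$ with $K$ nilpotent, then $x\in R_1(G)$ and $K$ is arbitrary. But in that example $\mathcal L$ acts trivially on $\bigoplus H_i/H_{i+1}$. So we keep only the action of $\mathcal L$. The image of $\mathcal L$ in an endomorphism ring satisfies a symmetric identity of degree $n$. This forces $E_{2n}=0$ on a semidirect product to which Proposition 1 applies.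

### Part (1)

Let $H=\langle x\rangle^G\le Z_k(G)$, so $H_{k+1}=1$.

**Step 1: the module $M$.** This step translates commutation of $H$ with $G$ into linear algebra. Put $\mathcal L=\bigoplus_j\mathcal L_j$ with $\mathcal L_j=G_j/G_{j+1}$, and $M=\bigoplus_iM_i$ with $M_i=H_i/H_{i+1}$. For $h\in H_i$, $g\in G_j$ set
$$hH_{i+1}\cdot gG_{j+1}=[h,g]H_{i+j+1}.$$
By (4), $[h,g]\in H_{i+j}$, and $[H_{i+1},G_j],[H_i,G_{j+1}]\le H_{i+j+1}$. Also $G$ acts trivially on $H_{i+j}/H_{i+j+1}$. So the identities (1), in the form $[hh',g]=[h,g]^{h'}[h',g]$ and $[h,gg']=[h,g'][h,g]^{g'}$, show that the operation is well defined and biadditive.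

For $h\in H_i$, $g\in G_j$, $l\in G_q$, with bars denoting classes, read the Hall–Witt identity
$$[h,g^{-1},l]^g\,[g,l^{-1},h]^l\,[l,h^{-1},g]^h=1$$
modulo $H_{i+j+q+1}$. The first factor gives $-\bar h\bar g\bar l$. In the second, $[g,l^{-1}]$ has class $-[\bar g,\bar l]$, and $[[g,l^{-1}],h]=[h,[g,l^{-1}]]^{-1}$ gives $+\bar h[\bar g,\bar l]$. In the third, $[l,h^{-1}]=[h^{-1},l]^{-1}$ has class $\bar h\bar l$, giving $\bar h\bar l\bar g$. So
$$-\bar h\bar g\bar l+\bar h[\bar g,\bar l]+\bar h\bar l\bar g=0,\qquad\text{i.e.}\qquad\bar h[\bar g,\bar l]=\bar h\bar g\bar l-\bar h\bar l\bar g.$$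
Thus $M$ is a right module for the Lie ring $\mathcal L$.

**Step 2: $M$ is generated by one element.** As $x^g=x[x,g]$, the group $M_1=H/[H,G]$ is generated by $a=xH_2$. Since $H_{i+1}=[H_i,G]$, $M_{i+1}$ is spanned by the elements $mb$ with $m\in M_i$, $b\in\mathcal L_1$. Hence
$$M_i\text{ is spanned by the elements }ab_1\cdots b_{i-1},\quad b_j\in\mathcal L_1. \tag{7}$$

**Step 3: a symmetric identity for the action.** By Lemma 2 (with $H_{k+1}=1$), $\sum_\sigma ab_{\sigma(1)}\cdots b_{\sigma(n)}=0$ for all homogeneous, hence all, $b_i\in\mathcal L$. The module law gives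
$$(mb_1\cdots b_n)c=(mc)b_1\cdots b_n+\sum_{i=1}^nmb_1\cdots[b_i,c]\cdots b_n.$$
Summing over permutations of the $b$'s, we see that the set of all $m\in M$ with $\sum_\sigma mb_{\sigma(1)}\cdots b_{\sigma(n)}=0$ for all $b_i\in\mathcal L$ is a submodule. It contains $a$, so by (7) it is $M$.

Let $L$ be the image of $\mathcal L$ in $\operatorname{End}(M)$, acting on the right, so $L$ is a Lie ring under $[b,b']=bb'-b'b$. Put
$$s_q(b_1,\dots,b_q)=\sum_{\sigma\in S_q}b_{\sigma(1)}\cdots b_{\sigma(q)},\qquad s_0=1. \tag{8}$$
We have shown $s_n=0$ on $L$. For $q\ge n$, group the permutations according to their last $q-n$ entries: each group contributes $s_n(\cdots)$ times a fixed product. So $s_q=0$ on $L$ for all $q\ge n$.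

**Example ($n=2$ by hand).** Here $bb'=-b'b$ on $L$, so $[b,b']=2bb'$. Apply the identity to $[b,b']\in L$ and $b''\in L$: $2bb'b''=[b,b']b''=-b''[b,b']=-2b''bb'$. Moving $b''$ past two factors, $b''bb'=bb'b''$. So $4bb'b''=0$, and by (7) $H_i/H_{i+1}$ has exponent dividing $4$ for $i\ge4$. Hence for $n=2$, $H_4=[H,_3G]$ is a $2$-group. If $x$ has odd order, then $H$, a nilpotent group generated by elements of odd order, has no nontrivial $2$-elements, and $x\in Z_3(G)$. The general argument replaces this juggling by Proposition 1.

**Step 4: a Lie ring with $E_{2n}=0$.** We build one Lie ring that contains both $M$ and $L$, in order to use Proposition 1. Let $P=M\oplus L$ with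
$$[m+b,m'+b']=(mb'-m'b)+[b,b'].$$
This is the semidirect product of the Lie ring $L$ with its right module $M$: $[m,b]=mb$, $[b,m]=-mb$, and $M$ is an abelian ideal. The Jacobi identity with one entry in $M$ is $m[b,b']=mbb'-mb'b$, and with two or more entries in $M$ all terms vanish.

**Claim.** $P$ satisfies $E_{2n}=0$.

In $\operatorname{End}(M)$ we have $[c,b]=cb-bc$, and by induction on $q$
$$[c,b_1,\dots,b_q]=\sum_{I\subseteq\{1,\dots,q\}}(-1)^{|I|}\,b_I^{\downarrow}\,c\,b_{I^c}^{\uparrow}, \tag{9}$$
where $b_I^\downarrow$ is the product of the $b_j$, $j\in I$, in decreasing order of indices, and $b_{I^c}^\uparrow$ is the product over the complement in increasing order. Indeed, bracketing with $b_{q+1}$ either multiplies on the right, or multiplies on the left with a minus sign. For $q=2$: $cb_1b_2-b_1cb_2-b_2cb_1+b_2b_1c$.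

By multilinearity we may take each $u_i$ in $E_{2n}(u_0;u_1,\dots,u_{2n})$ from $M\cup L$. There are four cases.

* At least two of the $u_i$ lie in $M$. Each term vanishes, since $M$ is an abelian ideal.
* Only $u_0$ lies in $M$. The value is $u_0\,s_{2n}(u_1,\dots,u_{2n})=0$.
* All $u_i$ lie in $L$. Write $u_0=c$ and $u_j=b_j$. Use (9) with $q=2n$ and sum over all permutations of the $b$'s. For each fixed position set $I$ with $|I|=i$, the sum is $(-1)^i\sum_{|A|=i}s_i(b_A)\,c\,s_{2n-i}(b_{A^c})$, where $A$ runs over the $i$-subsets of $\{1,\dots,2n\}$ and $s_i(b_A)$ is $s_i$ of the $b_j$ with $j\in A$. It is $0$, as $i\ge n$ or $2n-i\ge n$.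
* $u_0=c\in L$ and exactly one $u_j=m$, $j\ge1$, lies in $M$. Let $b_1,\dots,b_{2n-1}\in L$ be the others. The terms in which $m$ is preceded by exactly $q$ of the $b$'s sum to
$$-\sum_{\tau\in S_{2n-1}}m\,[c,b_{\tau(1)},\dots,b_{\tau(q)}]\,b_{\tau(q+1)}\cdots b_{\tau(2n-1)}.$$
Expand the bracket by (9). For each $I\subseteq\{1,\dots,q\}$ with $|I|=i$, summing over $\tau$ gives $-(-1)^i\sum_{|A|=i}m\,s_i(b_A)\,c\,s_{2n-1-i}(b_{A^c})$, with $A\subseteq\{1,\dots,2n-1\}$. This is $0$, as $i\ge n$ or $2n-1-i\ge n$.

This proves the claim.

**Step 5: conclusion of part (1).** Apply Proposition 1 with $m=2n$ and $s=c(2n)$ to $P$. For $i\ge s$ and $b_j\in\mathcal L$, take $u_1=ab_1\cdots b_{i-s}\in M$, and for the other $s$ entries take the images of $b_{i-s+1},\dots,b_i$ in $L$. We get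
$$N(2n)\,ab_1\cdots b_i=0\qquad(i\ge s).$$
By (7), $H_i/H_{i+1}$ has exponent dividing $N(2n)$ for all $i\ge s+1$. Since $H_{k+1}=1$, the group $H_{s+1}=[H,_sG]$ is a $\pi$-group of finite exponent.

If $H$ has no nontrivial $\pi$-elements, then $[H,_sG]=1$, so $x\in H\le Z_s(G)$. If $x$ is a $\pi'$-element, the nilpotent group $H$ is generated by $\pi'$-elements, hence is a $\pi'$-group, and this applies. If $G$ is torsion-free, it applies trivially.

### Part (2)

Let $\mathfrak X$ be the class of groups $G$ in which every $\pi'$-element of $R_n(G)$ lies in $Z_s(G)$. Nilpotent groups are in $\mathfrak X$ by part (1). Groups with the maximal condition, in particular finite groups, are in $\mathfrak X$ by Baer's theorem and part (1). It remains to see that $\mathfrak X$ is closed under the two operations. Let $x\in R_n(G)$ be a $\pi'$-element and $g_1,\dots,g_s\in G$.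

* Suppose every finitely generated subgroup of $G$ lies in an $\mathfrak X$-subgroup. Choose an $\mathfrak X$-subgroup $X$ containing $x,g_1,\dots,g_s$. Then $x\in R_n(X)$, so $x\in Z_s(X)$ and $[x,g_1,\dots,g_s]=1$.
* Suppose $G$ is residually $\mathfrak X$. In each $\mathfrak X$-quotient the image of $x$ is a right $n$-Engel $\pi'$-element, so $[x,g_1,\dots,g_s]$ becomes trivial there. It is trivial in all these quotients, hence it is $1$.

In both cases $x\in Z_s(G)$. Finally $\langle x\rangle^G\le Z_s(G)$ has class at most $s$. $\square$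

## 10. Primes that cannot be dropped: proof of Theorem C

**Proof of (2).** Let $p\le n$. This is the group-ring example of Section 1: $W=\mathbb F_p[Q]\rtimes Q$ with $Q$ elementary abelian of order $p^r$, and $x=1\in\mathbb F_p[Q]$. We saw that $x\in R_p(W)\subseteq R_n(W)$ and $x\notin Z_{r(p-1)}(W)$. Here $W$ is a finite $p$-group, $x$ has order $p$, and $r$ is arbitrary. If $p\notin\pi$, then $x$ would be a $\pi'$-element, so $x\in Z_s(W)$ for all $r$, which is impossible. Hence $p\in\pi$.

**Finding the group for (1).** For (1) we need an element whose normal closure has large class. In the example just used, $\langle x\rangle^W=A=\mathbb F_p[Q]$ is abelian. Suppose we take instead $y\in Q$ in the same $W$, with $Q$ still elementary abelian. By (2), $y^\alpha=y[y,\alpha]$ with $[y,\alpha]=-\alpha(y-1)$, and $A(y-1)$ is normal in $W$ because $Q$ is abelian. So $\langle y\rangle^W=\langle y\rangle A(y-1)$. The lower central terms of this group are $A(y-1)^i$ for $i\ge2$, and $A(y-1)^p=0$. The class is at most $p-1$: only one element of $Q$ is acting. So we want the normal closure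 of $y$ inside $Q$ to be large, while $Q$ stays close enough to abelian that $y$ remains right Engel of small length.

**Proof of (1).** Let $p$ be a prime and $r\ge1$.

**Step 1: the group.** Let $E$ be elementary abelian of exponent $p$ with basis $y,z_1,\dots,z_r$. Let $T$ be elementary abelian of exponent $p$ with basis $t_1,\dots,t_r$, acting on $E$ by $y^{t_i}=yz_i$, $z_j^{t_i}=z_j$. These automorphisms commute and have order $p$. Let $Q=E\rtimes T$. Then $Q'=\langle z_1,\dots,z_r\rangle\le Z(Q)$. Also $\langle y\rangle^Q=E$, since it contains $[y,t_i]=z_i$. If $p$ is odd, $Q$ has exponent $p$: it has class $2$, it is generated by elements of order $p$, and $(ab)^p=a^pb^p[b,a]^{p(p-1)/2}=a^pb^p$. Let $A=\mathbb F_p[Q]$ and $W=A\rtimes Q$, a finite $p$-group.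

**Step 2: $y$ is right Engel of small length.** We claim $y\in R_{p+2}(W)$ for $p$ odd and $y\in R_5(W)$ for $p=2$.

Let $g=\alpha q$ with $\alpha\in A$, $q\in Q$, and put $z=[y,q]\in Q'\le Z(Q)$. By (1) and (2),
$$[y,g]=[y,q][y,\alpha]^q=z\beta,\qquad\beta=-\alpha(y-1)q\in A,$$
$$[z,g]=[z,q][z,\alpha]^q=-\alpha(z-1)q\in A,\qquad[\mu,g]=\mu(q-1)\quad(\mu\in A).$$
Since $[z,g]\in A$ commutes with $\beta$,
$$[y,g,g]=[z\beta,g]=[z,g]^\beta[\beta,g]=-\alpha\big((z-1)q+(y-1)q(q-1)\big)\in A,$$
written additively. From here on, each further commutation with $g$ multiplies on the right by $q-1$.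

If $p$ is odd, $(q-1)^p=q^p-1=0$, so $[y,_{p+2}g]=[y,g,g](q-1)^p=0$.

If $p=2$, then
$$[y,_5g]=-\alpha\big((z-1)q(q-1)^3+(y-1)q(q-1)^4\big).$$
Write $q=et$ with $t\in T$, $e\in y^\varepsilon Q'$, $\varepsilon\in\{0,1\}$. As $E$ is abelian, $y^q=y^t$, so $z=[y,t]$ and $e^t=ez^\varepsilon$. Since $t^2=1$, we have $q^2=etet=e\cdot e^{t^{-1}}=e\cdot e^t=e^2z^\varepsilon=z^\varepsilon$. Hence $(q-1)^4=q^4-1=z^{2\varepsilon}-1=0$. Also $(z-1)(q-1)^2=(z-1)(q^2-1)=(z-1)(z^\varepsilon-1)=0$, because $(z-1)^2=z^2-1=0$. As $z$ is central in $Q$, the first summand contains the factor $(z-1)(q-1)^2$ and vanishes. So $[y,_5g]=0$.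

**Step 3: the class of $\langle y\rangle^W$ is unbounded.** Let $B=\langle y\rangle^W$. It contains $\langle y\rangle^Q=E$. Write $e_0=y$, $e_i=z_i$ for the basis of $E$, and let $1_A$ be the identity of $\mathbb F_p[Q]$, viewed in $A$. Then $1_A(y-1)=[1_A,y]\in B$. Commuting this element successively with elements $e_i\in E\le B$ multiplies it by $e_i-1$ and moves it one step down the lower central series of $B$. Using $e_0$ a further $p-2$ times and each other $e_i$ exactly $p-1$ times, we get
$$1_A\prod_{i=0}^r(e_i-1)^{p-1}\in\gamma_{(r+1)(p-1)}(B).$$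
There are $(r+1)(p-1)$ factors in all, the first of which came with the element $1_A(y-1)\in\gamma_1(B)$. The product is nonzero in $\mathbb F_p[E]\subseteq\mathbb F_p[Q]$, since $\mathbb F_p[E]\cong\mathbb F_p[\epsilon_0,\dots,\epsilon_r]/(\epsilon_0^p,\dots,\epsilon_r^p)$ via $\epsilon_i=e_i-1$. So $B$ has class at least $(r+1)(p-1)$.

**Step 4: conclusion.** Let $n\ge5$ and let $p\le n-2$ be a prime. Then $y\in R_n(W)$: for odd $p$ because $p+2\le n$, for $p=2$ because $5\le n$. The element $y$ has order $p$ and $W$ is finite. If $p\notin\pi_n$, then $y$ would be a $\pi_n'$-element, and the class of $\langle y\rangle^W$ would be at most $f(n)$ for all $r$, contradicting Step 3. Hence $p\in\pi_n$. $\square$
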